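# Closed geodesics in a free homotopy class and the torsion of $C(\gamma)/\langle\gamma\rangle$

## 1. A circle wound $m$ times and a torus with a waist

Take the circle $\mathbb R/\mathbb Z$ and an integer $m\ge 1$. Among loops $\mathbb R/\mathbb Z\to\mathbb R/\mathbb Z$ of degree $m$, the closed geodesics of constant speed are $t\mapsto t_0+mt$. They all differ by a shift of the parameter $t$, so up to reparametrization there is exactly one. The shifts that fix it are those $u$ with $mu\in\mathbb Z$, a group of order $m$. The second variation of the energy is $\int\xi'^2\,dt\ge 0$, with kernel the constants, which are the directions along the circle of shifts. So the Morse index is $0$ and nothing is degenerate. If we count a geodesic with sign $(-1)^{\text{index}}$ and divide by the order of its isotropy group, the count is $1/m$.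

Algebra gives the same number. The fundamental group is $\mathbb Z$, the class is $m$, and $\mathbb Z/m\mathbb Z$ is a group of order $m$, whose Euler characteristic in the rational sense is $1/m$.

Now take the torus $(\mathbb R/\mathbb Z)^2$ with the metric $a(y)^2dx^2+dy^2$, where $a(y)=1+\eta\cos 2\pi y$ and $\eta>0$ is small, and loops that go $d\ge1$ times around in the $x$ direction and are null in the $y$ direction. The geodesic equations say that $P=a^2x'$ is constant and
$$y''=aa'x'^2=\frac{P^2a'(y)}{a(y)^3}=-V'(y),\qquad V=\frac{P^2}{2a^2}.$$
Since $d=\int_0^1x'\,dt=P\int_0^1a^{-2}dt$, we have $0<P\le d(1+\eta)^2$. Hence $|V''|=P^2\,|3a'^2/a^4-a''/a^3|$ tends to $0$ uniformly as $\eta\to0$, and we may assume $|V''|<4\pi^2$. The function $y$ is $1$-periodic, so $y'$ has mean zero, and Wirtinger's inequality gives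
$$4\pi^2\int y'^2\le\int y''^2=-\int y'y'''=\int V''(y)\,y'^2 .$$
This forces $y'=0$. So $y$ is constant and $a'(y)=0$: there are two geodesics up to shift, at $y=\frac12$ (the waist) and at $y=0$ (the belly), each with isotropy of order $d$. The second variation at $y=y_0$ in the direction $(\xi,\upsilon)$ is, up to a factor, $\int a^2\xi'^2+\upsilon'^2+aa''d^2\upsilon^2$. At the waist $a''>0$, so the index is $0$ and the kernel consists of constant $\xi$. At the belly $aa''d^2=-4\pi^2\eta(1+\eta)d^2$; if $\eta(1+\eta)d^2<1$ the form is negative exactly on constant $\upsilon$ and positive on the other Fourier modes of $\upsilon$. So the index is $1$ and again nothing is degenerate. The count is $\frac1d-\frac1d=0$.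

The algebraic side is $\mathbb Z^2/\langle(d,0)\rangle\cong\mathbb Z/d\times\mathbb Z$. It has the subgroup $\mathbb Z$ of index $d$, and $\chi(\mathbb Z)/d=0/d=0$.

Is there a general rule here: count closed geodesics in the class of $\gamma$, and obtain the Euler characteristic of (centralizer of $\gamma$) modulo $\langle\gamma\rangle$?

## 2. Strings, taut metrics and Wall's Euler characteristic

Throughout, $X$ is a closed manifold, $g$ a Riemann–Finsler metric on it, $\beta$ a nontrivial free homotopy class of loops, and $L_\beta X$ the corresponding component of the free loop space. The circle $S^1=\mathbb R/\mathbb Z$ acts on $L_\beta X$ by shifting the parameter. Closed geodesics are parametrized on $\mathbb R/\mathbb Z$ with constant speed.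

**Definition (strings).** A geodesic string is the class of a closed constant-speed geodesic up to the $S^1$-action. For a string $o$, $\operatorname{morse}(o)$ is the Morse–Bott index of the corresponding critical circle in the loop space, and $\operatorname{mult}(o)$ is the order of its isotropy subgroup in $S^1$. The metric is $\beta$-regular if all its class $\beta$ closed geodesics are nondegenerate. If it is $\beta$-regular with finitely many class $\beta$ strings,
$$F(g,\beta)=\sum_o\frac{(-1)^{\operatorname{morse}(o)}}{\operatorname{mult}(o)}\in\mathbb Q .$$

In Section 1 the values are $1/m$ (one string, of multiplicity $m$) and $0$ (two strings, of multiplicity $d$).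

**Definition (taut).** The metric $g$ is $\beta$-taut if the set of class $\beta$ closed $g$-geodesics is compact, with bounded periods; equivalently, the set of corresponding closed orbits of the geodesic flow is compact. For every $\beta$-taut $g$ the number $F(g,\beta)\in\mathbb Q$ is defined through the Fuller index of the geodesic flow, and it agrees with the formula above when $g$ is $\beta$-regular with finitely many class $\beta$ strings.

For example, a flat torus is taut for every nontrivial class: the closed geodesics in the class of $v\in\mathbb Z^n$ are $t\mapsto x_0+tv$, a compact family of equal length. By contrast, $S^1\times S^2$ with the product metric is not taut for the class of the $S^1$ factor. A closed geodesic is a pair of closed geodesics, possibly constant, and the second may be a great circle run $k$ times, for any $k$, so lengths are unbounded.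

**Definition (Wall's Euler characteristic; Wall, Brown Ch. IX).** A group $Q'$ is of type FL if the trivial module $\mathbb Z$ has a finite resolution by finitely generated free $\mathbb Z[Q']$-modules. A group $Q$ is Wall–Euler finite if it has a finite-index subgroup $Q'$ of type FL, and then
$$\chi_{\rm Wall}(Q)=\chi(Q')/[Q:Q'],\qquad \chi(Q')=\sum_i(-1)^i\operatorname{rank}H_i(Q';\mathbb Z),$$
which does not depend on $Q'$. A space is Wall–Euler finite if it is homotopy equivalent to a $K(Q,1)$ with $Q$ Wall–Euler finite, and then it has the $\chi_{\rm Wall}$ of $Q$.

A finite group of order $m$ has $Q'=1$ and $\chi_{\rm Wall}=1/m$. If $\Sigma$ is a closed surface of genus $\ge1$, then $\pi_1(\Sigma)\times\mathbb Z/m$ has $\chi_{\rm Wall}=\chi(\Sigma)/m$. One fact will be decisive: a group of type FL has finite cohomological dimension, hence is torsion-free (Brown, *Cohomology of Groups*, VIII.2). So a Wall–Euler finite group is **virtually torsion-free**, meaning that it has a torsion-free subgroup of finite index.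

Put $\Pi=\pi_1(X)$, let $\beta$ be the conjugacy class of $\gamma=\gamma_\beta\in\Pi$, let $C=C_\Pi(\gamma)$ be the centralizer, and put $Q_\beta=C/\langle\gamma\rangle$. The rule suggested by Section 1 is a conjecture from Yasha Savelyev, "Geodesic string counting invariants and arithmetic of multiplicities", arXiv:2608.02857 (2026).

**Conjecture.** Let $X$ be closed aspherical and $\beta$ nontrivial, and suppose that $X$ admits a $\beta$-taut metric. Then the Borel construction $(L_\beta X)_{hS^1}=L_\beta X\times_{S^1}ES^1$ is Wall–Euler finite, and $F(g,\beta)=\chi_{\rm Wall}\bigl((L_\beta X)_{hS^1}\bigr)$ for every $\beta$-taut $g$. Equivalently, $Q_\beta$ is Wall–Euler finite and $F(g,\beta)=\chi_{\rm Wall}(Q_\beta)$ for every $\beta$-taut $g$.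

## 3. A contractible space on which $Q_\beta$ acts

To compare the two sides we need a space that sees both the loops and the group. Let $X$ be closed aspherical with universal cover $\tilde X$. Let $L=L_\beta X$ be modelled on $H^1$ loops, and put
$$\mathcal P=\{\sigma:\mathbb R\to\tilde X\ \text{locally } H^1:\ \sigma(t+1)=\gamma\,\sigma(t)\},\qquad \overline{\mathcal P}=\mathcal P/\langle\gamma\rangle .$$
Write $Q=Q_\beta$.

For the circle of Section 1, $\tilde X=\mathbb R$ and $\mathcal P$ consists of the paths with $\sigma(t+1)=\sigma(t)+m$. The group $C=\mathbb Z$ acts by translations, $\overline{\mathcal P}=\mathcal P/m\mathbb Z$, and $Q=\mathbb Z/m$.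

**Lemma A.** Let $X$ be closed aspherical and $\beta$ nontrivial.

1. $\overline{\mathcal P}\to L$ is a regular covering with group $Q$. The shift action of $\mathbb R$ on $\mathcal P$ descends to a free action of $S^1$ on $\overline{\mathcal P}$ commuting with $Q$.
2. $\overline{\mathcal P}\to Y:=\overline{\mathcal P}/S^1$ is a principal circle bundle and $Y$ is weakly contractible.
3. If $\sigma$ lies over a loop $x$ with isotropy $\mathbb Z_m\subset S^1$, the stabilizer in $Q$ of the point $S^1\sigma\in Y$ is isomorphic to $\mathbb Z_m$. In particular all $Q$-stabilizers of points of $Y$ are finite.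
4. $(L_\beta X)_{hS^1}$ is connected, with fundamental group $Q$ and no higher homotopy groups.

**Step 1: the covering.** This step identifies $L$ as a quotient. If $c\in C$ and $\sigma\in\mathcal P$, then $c\sigma\in\mathcal P$ because $c\gamma=\gamma c$; and $c\sigma=\sigma$ gives $c\,\sigma(0)=\sigma(0)$, so $c=1$. A loop in class $\beta$ has a lift $\sigma$ with $\sigma(t+1)=\gamma'\sigma(t)$ and $\gamma'$ conjugate to $\gamma$; translating $\sigma$ by an element of $\Pi$ we get $\gamma'=\gamma$. Two such lifts differ by an $h\in\Pi$ with $h\gamma h^{-1}=\gamma$, that is, $h\in C$. So $L=\mathcal P/C$, and $\overline{\mathcal P}\to L$ is a regular covering with group $C/\langle\gamma\rangle=Q$.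

**Step 2: the circle action.** This step shows that it is free, which fails on $L$ itself. Shifting $\sigma$ by $1$ is the same as applying $\gamma$, so the $\mathbb R$-action becomes an action of $\mathbb R/\mathbb Z$ on $\overline{\mathcal P}$; it commutes with $Q$. Suppose the shift by $u$ fixes the class of $\sigma$: $\sigma(t+u)=\gamma^j\sigma(t)=\sigma(t+j)$ for all $t$. If $u\ne j$, then $\sigma$ is periodic, hence bounded. But $\Pi$ is torsion-free, being the fundamental group of a closed aspherical manifold, so $\gamma\ne1$ has infinite order, and $\sigma(n)=\gamma^n\sigma(0)\to\infty$ because $\Pi$ acts properly. So $u=j$, and the shift is trivial in $S^1$.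

**Step 3: homotopy of $Y$.** Evaluation at $0$ fibers $\mathcal P$ over the contractible space $\tilde X$. Its fibers are spaces of paths from a point $x$ to $\gamma x$, weakly equivalent to $\Omega\tilde X\simeq *$. So $\mathcal P$ is weakly contractible, $\pi_1(\overline{\mathcal P})=\langle\gamma\rangle\cong\mathbb Z$, and $\overline{\mathcal P}$ has no other homotopy. By Gleason, a free action of the compact Lie group $S^1$ makes $\overline{\mathcal P}\to Y$ a principal circle bundle. An $S^1$-orbit, lifted to $\mathcal P$, runs from $\sigma$ to $\gamma\sigma$, so $\pi_1(S^1)\to\pi_1(\overline{\mathcal P})$ is an isomorphism. The long exact sequence gives $\pi_k(Y)=0$ for all $k$.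

**Step 4: stabilizers.** Here isotropy in $S^1$ becomes torsion in $Q$. A loop $x\in L$ is not constant, so its isotropy is a finite cyclic group $\mathbb Z_m$. Both $t\mapsto\sigma(t+\frac1m)$ and $\sigma$ lift $x$, so $\sigma(t+\frac1m)=\delta\sigma(t)$ for some $\delta\in\Pi$. Comparing the two computations of $\sigma(t+1+\frac1m)$ gives $\gamma\delta\sigma(t)=\delta\gamma\sigma(t)$, so $\delta\in C$; iterating $m$ times gives $\delta^m=\gamma$. If $c\in C$ represents an element of the stabilizer of $S^1\sigma$, then, absorbing powers of $\gamma$ into the shift, $c\,\sigma(t)=\sigma(t+u)$ for some $u\in\mathbb R$. Projecting to $X$, $x(t)=x(t+u)$, so $u=j/m$ and $c\sigma=\delta^j\sigma$, whence $c=\delta^j$. Conversely every $\delta^j$ stabilizes. The stabilizer is $\langle\delta\rangle/\langle\gamma\rangle\cong\mathbb Z_m$, since $\delta$ has infinite order and $\delta^m=\gamma$.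

**Step 5: the Borel construction.** This step makes the two forms of the conjecture equivalent. The space $\overline{\mathcal P}\times_{S^1}ES^1$ fibers over $Y$ with fiber $ES^1$, since $S^1$ acts freely on $\overline{\mathcal P}$; so it is weakly contractible. The group $Q$ acts on it. If $q[\sigma,e]=[\sigma,e]$, then $(q\sigma,e)=(u\sigma,ue)$ for some $u\in S^1$; freeness on $ES^1$ gives $u=1$, and then $q\sigma=\sigma$ gives $q=1$. Over an open set of $L\times_{S^1}ES^1$ on which $L\times ES^1\to L\times_{S^1}ES^1$ has a section, the map $\overline{\mathcal P}\times_{S^1}ES^1\to L\times_{S^1}ES^1$ is the pullback of the covering $\overline{\mathcal P}\times ES^1\to L\times ES^1$. So it is a regular covering with group $Q$ and weakly contractible total space. $\square$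

In particular, if $(L_\beta X)_{hS^1}$ is homotopy equivalent to some $K(Q'',1)$, then $Q''\cong Q_\beta$.

## 4. What the energy filtration gives, and where it stops

Here is the natural attempt at a proof. Suppose $g$ is $\beta$-regular with finitely many strings. The energy is invariant under $S^1$ and lifts to $\overline{\mathcal P}$ invariantly under $Q$, so it descends to a $Q$-invariant function on the contractible space $Y$. Passing the level of a string $o$ with index $\lambda_o$ and multiplicity $m_o$ should attach, homologically, an orbit $Q/\mathbb Z_{m_o}$ of cells of dimension $\lambda_o$. If $Q'\le Q$ is torsion-free of finite index, it acts freely on $Y$, because stabilizers are finite. It sees $[Q:Q']/m_o$ free cells for each $o$, so that $\chi(Q')=[Q:Q']\sum_o(-1)^{\lambda_o}/m_o$, which is the conjecture.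

The argument stops at one word: *if*. Nothing in the geometry produces $Q'$. The stabilizers $\mathbb Z_{m_o}$ are torsion subgroups of $Q$, and we need a finite-index subgroup that avoids all torsion. With rational coefficients one may divide by $m_o$, no $Q'$ is needed, and the argument goes through; but then it computes a different Euler characteristic.

**Definition ($L^2$-Euler characteristic).** Let $\mathcal N(Q)$ be the group von Neumann algebra and $\dim_{\mathcal N(Q)}$ Lück's dimension for $\mathcal N(Q)$-modules. For a left ideal $\mathbb Q[Q]e$ generated by a self-adjoint idempotent $e$, the module $\mathcal N(Q)\otimes_{\mathbb Q[Q]}\mathbb Q[Q]e$ has dimension equal to the coefficient of $1$ in $e$. When the sum makes sense, $\chi^{(2)}(Q)=\sum_i(-1)^i\dim_{\mathcal N(Q)}\operatorname{Tor}_i^{\mathbb Q[Q]}(\mathcal N(Q),\mathbb Q)$.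

For $Q$ finite of order $m$, $\mathbb Q$ is the ideal generated by $e=\frac1m\sum_{q\in Q} q$, so $\chi^{(2)}(Q)=1/m$.

**Theorem 1.** There is a closed aspherical Riemannian 7-manifold $X$ whose group $\pi_1(X)$ has an infinite cyclic central subgroup $\langle z\rangle$ such that, for every $m\ge3$ and $\beta=[z^m]$:

1. $X$ has a $\beta$-taut Riemannian metric;
2. every finite-index subgroup of $Q_\beta=\pi_1(X)/\langle z^m\rangle$ contains nontrivial torsion.

Hence $Q_\beta$ is not Wall–Euler finite, and the conjecture fails. Products with flat tori give counterexamples in every dimension $\ge7$.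

**Theorem 2.** Let $X$ be closed aspherical, $\beta$ nontrivial, $g$ a $\beta$-taut metric.

1. The trivial module $\mathbb Q$ has a finite resolution by finitely generated projective $\mathbb Q[Q_\beta]$-modules, and $F(g,\beta)=\chi^{(2)}(Q_\beta)$. In particular $F(g,\beta)$ does not depend on $g$.
2. $Q_\beta$ is Wall–Euler finite if and only if it is virtually torsion-free, and then $F(g,\beta)=\chi_{\rm Wall}(Q_\beta)$.

Theorem 1 is proved in Sections 5–9 without using Theorem 2, and Theorem 2 in Sections 10–12.

## 5. Circle bundles over surfaces: why dimension three does not suffice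

Where should torsion in $Q_\beta$ that survives in every finite-index subgroup come from? If $z\in\pi_1(X)$ is central of infinite order and $\gamma=z^m$, then $Q_\beta=\pi_1(X)/\langle z^m\rangle$ contains the finite cyclic group $\langle z\rangle/\langle z^m\rangle$. We want every finite-index subgroup to meet it. That means that some power $z^j\notin\langle z^m\rangle$ lies in every finite-index subgroup of $\pi_1(X)$ containing $z^m$. Circle bundles have such a central $z$, the class of the fiber.

Try a circle bundle over a closed surface of genus $h\ge2$ whose fiber class $z$ is central of infinite order. Its group is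
$$\langle a_1,b_1,\dots,a_h,b_h,z\mid z\text{ central},\ \textstyle\prod_i[a_i,b_i]=z^e\rangle$$
for some $e\in\mathbb Z$. Let $E_{ij}$ be the matrix units of size $3$ and map
$$a_1\mapsto 1+eE_{12},\qquad b_1\mapsto1+E_{23},\qquad z\mapsto1+E_{13},$$
and the other generators to $1$. Since $[1+eE_{12},1+E_{23}]=1+eE_{13}$ and $1+E_{13}$ is central among upper unitriangular matrices, this is a homomorphism. Reduce modulo $m$: the image of $z$ has order exactly $m$ in a finite group, so the kernel $K$ of the reduced map has finite index and $K\cap\langle z\rangle=\langle z^m\rangle$. The image of $K$ in $Q_\beta$ is $K/\langle z^m\rangle$, which embeds in the surface group and is torsion-free. So here $Q_\beta$ is virtually torsion-free.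

We need a group in which finite quotients cannot see $z$ well. The idea is to replace $SL(2,\mathbb R)$ by $Sp(4,\mathbb R)$, where the finite-index subgroups of suitable lattices are under control through adeles, while keeping the geometry of a circle bundle over a nonpositively curved base.

## 6. Finite-index subgroups of a lattice in the universal cover of $Sp(4,\mathbb R)$

Let $k=\mathbb Q(\sqrt2)$ with ring of integers $\mathcal O_k$,
$$q=x_1^2+x_2^2+x_3^2-\sqrt2\,(x_4^2+x_5^2),\qquad \mathbf G=\mathrm{Spin}(q),$$
an absolutely simple simply connected group of type $B_2=C_2$. Let $v_0,v_1$ be the real places with $\sqrt2\mapsto\sqrt2$ and $\sqrt2\mapsto-\sqrt2$, and $S=\{v_0,v_1\}$. At $v_0$ the form has signature $(3,2)$, so $\mathbf G(k_{v_0})\cong G:=Sp(4,\mathbb R)$. At $v_1$ it is definite, so $\mathbf G(k_{v_1})=\mathrm{Spin}(5)$ is compact. Being definite at $v_1$, $q$ is anisotropic over $k$. So by Borel–Harish-Chandra and Godement, $\mathbf G(\mathcal O_k)$ is a cocompact lattice in $G\times\mathrm{Spin}(5)$. Projecting away the compact factor keeps it discrete and cocompact, and the projection is injective on it; so $\mathbf G(\mathcal O_k)$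 is a cocompact lattice in $G$ via $v_0$. By Selberg it has a torsion-free subgroup $\Gamma$ of finite index.

Let $p:\tilde G\to G$ be the universal cover, with central kernel $\langle z\rangle\cong\pi_1(G)\cong\mathbb Z$, and put $\tilde\Gamma=p^{-1}(\Gamma)$.

**Proposition B.** Every finite-index subgroup of $\tilde\Gamma$ contains $z^2$.

The argument is Deligne's, *C. R. Acad. Sci. Paris* 287 (1978); compare Raghunathan, *Math. Ann.* 266 (1984), for cocompact lattices in coverings of $\mathrm{Spin}(2,n)$. We first collect the tools.

**Definition (pushout of a central extension).** Let $1\to B\to\mathcal E\to H\to1$ be a topological central extension of locally compact second countable groups and $\chi:B\to\mathbb R/\mathbb Z$ a continuous character. The pushout is $\chi_*\mathcal E=(\mathcal E\times\mathbb R/\mathbb Z)/\{(b,-\chi(b))\}$, a central extension of $H$ by $\mathbb R/\mathbb Z$.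

Measurable cohomology $H^2_m(H,\mathbb R/\mathbb Z)$ classifies topological central extensions of $H$ by $\mathbb R/\mathbb Z$ (Mackey, Moore); addition is the Baer sum, and pushing out along $n\chi$ gives $n$ times the class.

**Lemma C.** If $\chi_*\mathcal E$ has trivial class, then $\chi$ extends to a continuous homomorphism $\mathcal E\to\mathbb R/\mathbb Z$.

*Proof.* A trivial extension is topologically $H\times\mathbb R/\mathbb Z$; compose $\mathcal E\to\chi_*\mathcal E\cong H\times\mathbb R/\mathbb Z$ with the projection. $\square$

For $\mathbb Z\to\mathbb R\to\mathbb R/\mathbb Z$ every character $n\mapsto n\alpha$ extends to $t\mapsto t\alpha$. For $\langle z\rangle\to\tilde G\to G$ the opposite happens. The connected semisimple group $\tilde G$ is perfect, so no nonzero character extends, and by Lemma C no pushout along a nonzero character is trivial.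

**Definition (metaplectic kernel).** For a finite set $T$ of places let $\mathbb A_T$ be the adeles without the $T$-components, and
$$M(T,\mathbf G)=\ker\bigl(H^2_m(\mathbf G(\mathbb A_T),\mathbb R/\mathbb Z)\to H^2(\mathbf G(k),\mathbb R/\mathbb Z)\bigr).$$

A toy case is the additive group over $\mathbb Q$ with $T=\{\infty\}$. A central extension of $\mathbb A_T$ by $\mathbb R/\mathbb Z$ that splits over the dense subgroup $\mathbb Q$ is commutative on the preimage of $\mathbb Q$, which is dense, hence commutative. By Pontryagin duality the identity character of the closed subgroup $\mathbb R/\mathbb Z$ extends, so the extension splits. The kernel is $0$.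

**Definition (congruence kernel).** Let $\widehat{\mathbf G}$ be the completion of $\mathbf G(k)$ for the arithmetic topology, in which the finite-index subgroups of $\mathbf G(\mathcal O_k)$ form a base at $1$. The congruence topology on $\mathbf G(k)$ is the one induced from $\mathbf G(\mathbb A_f)$, where $\mathbb A_f=\mathbb A_S$ are the finite adeles. The congruence kernel $C^S(\mathbf G)$ is the kernel of $\widehat{\mathbf G}\to\mathbf G(\mathbb A_f)$.

For the additive group over $\mathbb Q$ every finite-index subgroup of $\mathbb Z$ is some $n\mathbb Z$, a congruence subgroup; the two topologies on $\mathbb Q$ agree and the kernel is trivial.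

We use the following published results.

* **(K1)** Kneser, *J. reine angew. Math.* 311/312 (1979); see also Platonov–Rapinchuk, *Algebraic Groups and Number Theory*, Ch. 9. For spin groups of quadratic forms in $\ge5$ variables with Witt index $\ge2$ at some place of $S$, the congruence kernel $C^S(\mathbf G)$ is central. Here the index at $v_0$ is $2$.
* **(K2)** Kneser, *J. reine angew. Math.* 196 (1956); see Platonov–Rapinchuk, Ch. 9. For spin groups of quadratic forms in $\ge5$ variables over number fields that are isotropic at every nonarchimedean place (automatic in $\ge5$ variables), every noncentral normal subgroup of $\mathbf G(k)$ is all of $\mathbf G(k)$. In particular $\mathbf G(k)$ is perfect.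
* **(SA)** Strong approximation: $\mathbf G(k)$ is dense in $\mathbf G(\mathbb A_f)$.
* **(PR)** Prasad–Rapinchuk, *Publ. Math. IHÉS* 84 (1996), Main Theorem, for type $B_n$. For every finite, possibly empty, $T$, $M(T,\mathbf G)$ is isomorphic to a subgroup of the dual of the group $\mu(k)$ of roots of unity of $k$. It is trivial if $T$ contains a real place $v$ with $\mathbf G(k_v)$ not topologically simply connected.

The plan is this. A finite-index $\Delta\le\tilde\Gamma$ meets $\langle z\rangle$ in some $\langle z^r\rangle$. It will produce a central extension of $\mathbf G(\mathbb A_f)$ that agrees over $\mathbf G(k)$ with the covering $\tilde G/\langle z^r\rangle\to G$. The difference of the two lies in $M(\emptyset,\mathbf G)$, which has at most two elements because $\mu(k)=\{\pm1\}$. That forces $r\mid2$.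

**Step 1: the congruence kernel is trivial.** This step turns arbitrary finite-index subgroups into congruence subgroups. The closure of $\mathbf G(\mathcal O_k)$ in $\widehat{\mathbf G}$ is profinite and open, so $\widehat{\mathbf G}$ is locally compact. It is second countable, because the finitely generated group $\mathbf G(\mathcal O_k)$ has countably many finite-index subgroups and $\mathbf G(k)$ is countable. Congruence subgroups have finite index, so $\mathbf G(k)\subset\mathbf G(\mathbb A_f)$ extends to a continuous homomorphism $\widehat{\mathbf G}\to\mathbf G(\mathbb A_f)$. By (SA) the closure of $\mathbf G(\mathcal O_k)=\mathbf G(k)\cap\prod_v\mathbf G(\mathcal O_v)$ in $\mathbf G(\mathbb A_f)$ is the open compact group $\prod_v\mathbf G(\mathcal O_v)$. It is the image of the compact closure upstairs, so the map is open. Its image is an open, hence closed, subgroup containing a dense one, so the map is onto. Let $\mathcal C$ be its kernel. If $x\in\mathcal C$, write $x=gh$ with $g\in\mathbf G(k)$ and $h$ in the closure of $\mathbf G(\mathcal O_k)$; the image of $g$ lies in $\prod_v\mathbf G(\mathcal O_v)$, so $g\in\mathbf G(\mathcal O_k)$. Hence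 $\mathcal C$ lies in the profinite closure of $\mathbf G(\mathcal O_k)$ and is profinite. By (K1) it is central. So
$$1\to\mathcal C\to\widehat{\mathbf G}\to\mathbf G(\mathbb A_f)\to1$$
is a topological central extension, and it splits over $\mathbf G(k)$, which sits in $\widehat{\mathbf G}$.

Let $\chi$ be a continuous character of $\mathcal C$. The pushout along $\chi$ still splits over $\mathbf G(k)$, so its class lies in $M(S,\mathbf G)$. This group is $0$ by (PR), since $v_0\in S$ and $\pi_1(Sp(4,\mathbb R))=\mathbb Z$. By Lemma C, $\chi$ extends to a continuous homomorphism $\widehat{\mathbf G}\to\mathbb R/\mathbb Z$. It vanishes on the perfect group $\mathbf G(k)$ (K2), which is dense, so it is zero and $\chi=0$. Characters separate the points of the compact abelian group $\mathcal C$, so $\mathcal C=1$. Thus $\widehat{\mathbf G}\to\mathbf G(\mathbb A_f)$ is an isomorphism, the arithmetic and congruence topologies coincide, and every finite-index subgroup of $\mathbf G(\mathcal O_k)$ is a congruence subgroup.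

We record the consequence. Let $\Gamma'\le\Gamma$ have finite index and let $\bar\Gamma'$ be its closure in $\mathbf G(\mathbb A_f)$. Then $\Gamma'$ is open in $\mathbf G(k)$ for the congruence topology, so $\bar\Gamma'$ is open and $\mathbf G(k)\cap\bar\Gamma'=\Gamma'$. Moreover $\bar\Gamma'$ is the completion of $\Gamma'$ for the topology of all its finite-index subgroups, that is, its profinite completion.

**Step 2: a finite-index subgroup gives a section.** This step sets up the extension of $\mathbf G(k)$ to be completed. Let $\Delta\le\tilde\Gamma$ have finite index and $\Delta\cap\langle z\rangle=\langle z^r\rangle$ with $r\ge1$. Let $\Gamma'=p(\Delta)$, of finite index in $\Gamma$, and put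
$$G_r=\tilde G/\langle z^r\rangle,\qquad B=\langle z\rangle/\langle z^r\rangle\cong\mathbb Z/r .$$
The image of $\Delta$ in $G_r$ is $\Delta/\langle z^r\rangle$ and maps isomorphically to $\Gamma'$, since the kernel of $\Delta\to\Gamma'$ is $\Delta\cap\langle z\rangle=\langle z^r\rangle$. Inverting gives a homomorphism $s:\Gamma'\to G_r$ that lifts the inclusion $\Gamma'\subset G$. Let $\mathcal E\subset G_r$ be the preimage of $\mathbf G(k)\subset G$; as an abstract group it is a central extension of $\mathbf G(k)$ by $B$, and $s(\Gamma')\subset\mathcal E$.

**Step 3: a topology on $\mathcal E$ and its completion.** The purpose is a locally compact group that contains $\mathcal E$ and lies over the finite adeles. Take as a base at $1$ the subgroups $s(\Gamma'')$ with $\Gamma''\le\Gamma'$ of finite index; they are stable under finite intersection. To obtain a group topology we must find, for $e\in\mathcal E$ over $g\in\mathbf G(k)$ and for $\Gamma''$, a finite-index $\Gamma'''\le\Gamma'$ with $s(\Gamma''')\subset e\,s(\Gamma'')e^{-1}$. On $\Gamma'\cap g\Gamma''g^{-1}$, which has finite index in $\Gamma'$ by commensurability, both $x\mapsto s(x)$ and $x\mapsto e\,s(g^{-1}xg)\,e^{-1}$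 are homomorphisms to $\mathcal E$ lifting $x$. As $B$ is central, they differ by a homomorphism to the finite group $B$. Let $\Gamma'''$ be its kernel.

The topology is Hausdorff because $\Gamma'$ is residually finite. The neighborhood $s(\Gamma')$ is totally bounded, since each $s(\Gamma'')$ has finite index in it. A Hausdorff topological group with a totally bounded neighborhood of $1$ embeds densely in a locally compact group (Weil); let $\hat{\mathcal E}$ be this completion. The closure $H$ of $s(\Gamma')$ is open and is the profinite completion of $\Gamma'$. As $\mathcal E$ is countable and $H$ is second countable, $\hat{\mathcal E}$ is second countable. Density of $\mathcal E$ and openness of $H$ give $\hat{\mathcal E}=\mathcal E H$.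

**Step 4: the completion is a central extension of $\mathbf G(\mathbb A_f)$ by $B$.** The map $\mathcal E\to\mathbf G(k)\subset\mathbf G(\mathbb A_f)$ is continuous, since congruence subgroups have finite index. So it extends continuously to $\hat{\mathcal E}$. By Step 1, $H$ and $\bar\Gamma'$ are both the profinite completion of $\Gamma'$, so $H\to\bar\Gamma'$ is an isomorphism onto an open subgroup. Hence $\hat{\mathcal E}\to\mathbf G(\mathbb A_f)$ is open; its image is an open, hence closed, dense subgroup, i.e. everything.

For the kernel, let $x=eh$ with $e\in\mathcal E$, $h\in H$ map to $1$. The image $g$ of $e$ lies in $\mathbf G(k)\cap\bar\Gamma'=\Gamma'$, so $e=b\,s(g)$ with $b\in B$. Then $s(g)h\in H$ maps to $1$, so $s(g)h=1$ and $x=b$. Conversely $B$ maps to $1$. It commutes with the dense subgroup $\mathcal E$, so it is central. Thus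
$$1\to B\to\hat{\mathcal E}\to\mathbf G(\mathbb A_f)\to1$$
is a topological central extension. Its pullback to $\mathbf G(k)$ contains $\mathcal E$, an extension of the same group by the same kernel, so the pullback is $\mathcal E$.

**Step 5: comparison over the full adeles.** Here (PR) bounds $r$. On $\mathbf G(\mathbb A)=G\times\mathrm{Spin}(5)\times\mathbf G(\mathbb A_f)$ let $\alpha$ be the Baer difference of the pullback of $G_r\to G$ and the pullback of $\hat{\mathcal E}\to\mathbf G(\mathbb A_f)$. Over the diagonally embedded $\mathbf G(k)$ the first restricts to $\mathcal E$ by definition and the second by Step 4, so $\alpha$ splits over $\mathbf G(k)$. Choose an injection $j:B\to\mathbb R/\mathbb Z$. Then $j_*\alpha\in M(\emptyset,\mathbf G)$, and since $\mu(k)=\{\pm1\}$, (PR) gives $2j_*\alpha=0$. Restrict to the factor $G$. The second extension becomes trivial there, so $2[j_*G_r]=0$ in $H^2_m(G,\mathbb R/\mathbb Z)$. Now $j_*G_r$ is the pushout of $\tilde G\to G$ along the character $\chi:\langle z\rangle\to B\to\mathbb R/\mathbb Z$, which has order $r$. So the pushout along $2\chi$ is trivial. By Lemma C, $2\chi$ extends to a continuous homomorphism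 $\tilde G\to\mathbb R/\mathbb Z$, which is zero because $\tilde G$ is perfect. Hence $2\chi=0$, so $r\mid2$ and $z^2\in\langle z^r\rangle\subset\Delta$. $\square$

## 7. The Siegel half-space and a circle bundle of dimension seven

We now realize $\tilde\Gamma$ as the group of a closed aspherical manifold in which the fiber represents $z$. Let $D$ be the Siegel upper half-space of genus $2$: $Z=U+iY$ with $U,Y$ real symmetric $2\times2$ matrices, $Y>0$, and
$$g=\operatorname{tr}(Y^{-1}dU\,Y^{-1}dU)+\operatorname{tr}(Y^{-1}dY\,Y^{-1}dY).$$
The group $G=Sp(4,\mathbb R)$ acts transitively by holomorphic isometries $\gamma Z=(\mathsf AZ+\mathsf B)(\mathsf CZ+\mathsf D)^{-1}$, with stabilizer $U(2)$ at $iI$. $(D,g)$ is a symmetric space of noncompact type, hence a Hadamard manifold, of dimension $6$. Write tangent vectors as $V=(V_U,V_Y)$, let $J(V_U,V_Y)=(-V_Y,V_U)$, and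
$$\omega(V,W)=g(JV,W)=\operatorname{tr}(Y^{-1}V_UY^{-1}W_Y)-\operatorname{tr}(Y^{-1}V_YY^{-1}W_U).$$
Put $f=-\log\det Y$, $A_0=\operatorname{tr}(Y^{-1}dU)$, and $j(\gamma,Z)=\det(\mathsf CZ+\mathsf D)$. In genus $1$ these are $f=-\log y$ and $A_0=dx/y$ on the upper half-plane, with $dA_0=dx\wedge dy/y^2$ the area form.

**Lemma D.** Put $A=\frac12A_0$ and $\Omega=dA$. Then
$$\Omega=\tfrac12\omega,\qquad A=\Omega(\nabla f,\cdot),\qquad |\Omega(V,W)|\le\tfrac12|V||W|,\qquad \operatorname{Hess}f\ge0,\qquad \gamma^*A=A+d\arg j(\gamma,\cdot)\ \ (\gamma\in G).$$

*Proof.* First the gradient: $df(W)=-\operatorname{tr}(Y^{-1}W_Y)$, so $\nabla f=(0,-Y)$. Next the differential: since $d(Y^{-1})=-Y^{-1}dY\,Y^{-1}$,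
$$dA_0(V,W)=-\operatorname{tr}(Y^{-1}V_YY^{-1}W_U)+\operatorname{tr}(Y^{-1}W_YY^{-1}V_U)=\omega(V,W),$$
and $\omega(\nabla f,W)=\operatorname{tr}(Y^{-1}YY^{-1}W_U)=A_0(W)$. Halving gives the first two claims. The third holds because $J$ is an isometry.

The flow of $\nabla f$ is $(U,Y)\mapsto(U,e^{-t}Y)$. It multiplies the first summand of $g$ by $e^{2t}$ and fixes the second, so $\operatorname{Hess}f=\frac12\mathcal L_{\nabla f}g=\operatorname{tr}(Y^{-1}dU\,Y^{-1}dU)\ge0$.

Finally, $\det\operatorname{Im}\gamma Z=\det Y/|j(\gamma,Z)|^2$, so $f\circ\gamma-f=2\operatorname{Re}\log j$; a branch of $\log j$ exists since $D$ is contractible and $j$ has no zeros. Also $A_0=\omega(\nabla f,\cdot)=g(J\nabla f,\cdot)=-df\circ J$. For holomorphic $h$ we have $dh\circ J=i\,dh$, so $d(\operatorname{Re}h)\circ J=-d(\operatorname{Im}h)$. As $\gamma$ is holomorphic,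
$$\gamma^*A_0=-d(f\circ\gamma)\circ J=A_0-2\,d(\operatorname{Re}\log j)\circ J=A_0+2\,d\arg j(\gamma,\cdot).\qquad\square$$

So $A$ is not $G$-invariant, but its defect is the differential of an argument. The universal cover of $G$ keeps track of exactly that argument.

**Step 1: a model of $\tilde G$.** Consider the pairs $(\gamma,\varphi)$ with $\gamma\in G$ and $\varphi:D\to\mathbb R$ continuous such that $e^{i\varphi}=j(\gamma,\cdot)/|j(\gamma,\cdot)|$, with product $(\gamma_1,\varphi_1)(\gamma_2,\varphi_2)=(\gamma_1\gamma_2,\varphi_1\circ\gamma_2+\varphi_2)$. The product is well defined by the cocycle rule $j(\gamma_1\gamma_2,Z)=j(\gamma_1,\gamma_2Z)j(\gamma_2,Z)$. This is a covering group of $G$ with kernel $\{(1,2\pi n)\}$. The loop $\operatorname{diag}(e^{it},1)\in U(2)$, $0\le t\le2\pi$, generates $\pi_1(U(2))=\pi_1(G)=\mathbb Z$. A unitary $\mathsf A+i\mathsf B$ acts as the block matrix with rows $(\mathsf A,\mathsf B)$ and $(-\mathsf B,\mathsf A)$, so $j$ at $iI$ is $\det(\mathsf A-i\mathsf B)$, which on the loop equals $e^{-it}$. Hence the loop lifts to a path from $(1,0)$ to $(1,-2\pi)$, and $\pi_1(G)\to\{(1,2\pi n)\}$ is an isomorphism. So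 the covering is the universal one, and we take $z=(1,-2\pi)$.

**Step 2: the action on $M=D\times\mathbb R$.** Let $\tilde G$ act by $(\gamma,\varphi)(Z,s)=(\gamma Z,s-\varphi(Z))$; the product rule makes this an action. Put $\theta=ds+A$. Since $d\varphi=d\arg j(\gamma,\cdot)$, the pullback of $\theta$ is $ds-d\varphi+\gamma^*A=ds+A=\theta$. So $\tilde G$ preserves $\theta$ and every metric
$$h_\varepsilon=g+\varepsilon^2\theta^2\qquad(\varepsilon>0).$$
Moreover $z(Z,s)=(Z,s+2\pi)$.

**Step 3: the quotient.** We check that $X=\tilde\Gamma\backslash M$ is a closed aspherical manifold. $\Gamma$ is discrete, cocompact and torsion-free; stabilizers in $\Gamma$ of points of $D$ are finite, hence trivial, so $\Gamma$ acts freely, properly and cocompactly on $D$. If $(\gamma,\varphi)\in\tilde\Gamma$ fixes $(Z,s)$, then $\gamma=1$, $\varphi=2\pi n$ and $s=s-2\pi n$, so $n=0$: the action on $M$ is free. It is proper: for a compact set in $M$ only finitely many $\gamma$ matter, and for each $\gamma$ the lifts $\varphi$ differ by $2\pi\mathbb Z$, so finitely many matter. It is cocompact: if $\Gamma K=D$ with $K$ compact, then $K\times[0,2\pi]$ meets every orbit. As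 $M$ is contractible, $X$ is a closed aspherical $7$-manifold with $\pi_1(X)=\tilde\Gamma$, a circle bundle over $\Gamma\backslash D$ with fiber class $z$.

## 8. Closed geodesics homotopic to a multiple of the fiber

**Proposition E.** Let $m\ge1$, $\beta=[z^m]$ and $\varepsilon^2<4/(\pi m)$. The class $\beta$ closed geodesics of $(X,h_\varepsilon)$ are exactly the curves $t\mapsto[(Z,s_0+2\pi mt)]$. They form a compact set homeomorphic to $X$ and all have length $2\pi m\varepsilon$. So $h_\varepsilon$ is $\beta$-taut.

The danger is that a geodesic can move in the base. Its projection to $D$ is not a geodesic of $D$ but bends under the force of $\Omega$, and bent curves can close up. The genus $1$ analogue shows this completely.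

**Example (genus 1).** On the hyperbolic plane, with $A=\frac12dx/y$, the equations derived in Step 1 below become $\nabla_{c'}c'=-\frac P2Jc'$ with $P=\varepsilon^2(2\pi m+\Phi)$ and $\Phi=\int_0^1A(c')\,dt$. So $c$ has constant speed $v$ and geodesic curvature $|P|/2v$. A nonconstant closed solution is a circle of some radius $r>0$ run $k\ge1$ times, with $|P|/2v=\coth r$ and $v=2\pi k\sinh r$. If $P>0$, it is run clockwise, so $\Phi=-\frac k2\cdot2\pi(\cosh r-1)$. If $P<0$, it is run counterclockwise, so $\Phi>0$, which contradicts $P=\varepsilon^2(2\pi m+\Phi)$. If $P=0$, $c$ is a geodesic and not closed. So $P=4\pi k\cosh r$ and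
$$4\pi k\cosh r=\varepsilon^2\bigl(2\pi m-\pi k(\cosh r-1)\bigr),\qquad\text{i.e.}\qquad\cosh r=\frac{\varepsilon^2(2m+k)}{k(4+\varepsilon^2)} .$$
This has a solution $r>0$ if and only if $\varepsilon^2>2k/m$. Extra geodesics do occur when the fiber is long, and there are none when $\varepsilon^2\le2/m$.

In genus $2$ we cannot list the solutions, but two convexity arguments replace the list. The convex function $f$, whose gradient is tied to $A$, bounds the strength $P$; the distance function then shows that a weak force cannot close up a curve in time $1$.

**Step 1: the equations.** Let us write down what a class $\beta$ geodesic satisfies. As $z^m$ is central, its conjugacy class is $\{z^m\}$. So a class $\beta$ closed geodesic lifts to a geodesic $(c(t),s(t))$ of $(M,h_\varepsilon)$ with $c(t+1)=c(t)$ and $s(t+1)=s(t)+2\pi m$. The Lagrangian is $\frac12|c'|^2+\frac12\varepsilon^2(s'+A(c'))^2$. The Euler–Lagrange equation for $s$ says that $P:=\varepsilon^2(s'+A(c'))$ is constant. The one for $c$ is, in coordinates, $\frac d{dt}(g_{ij}c'^j+PA_i)=\frac12\partial_ig_{jl}c'^jc'^l+P\,\partial_iA_j\,c'^j$, that is,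
$$\langle\nabla_{c'}c',V\rangle=P\,\Omega(V,c')\quad\text{for all }V. \tag{1}$$
Taking $V=c'$ shows that $v=|c'|$ is constant. Integrating $P=\varepsilon^2(s'+A(c'))$ over a period, with $\Phi=\int_0^1A(c')\,dt$,
$$P=\varepsilon^2(2\pi m+\Phi).\tag{2}$$

**Step 2: a bound on $P$.** This step uses $A=\Omega(\nabla f,\cdot)$ and the convexity of $f$. By (1) with $V=\nabla f$,
$$\tfrac d{dt}\langle\nabla f,c'\rangle=\operatorname{Hess}f(c',c')+P\,\Omega(\nabla f,c')=\operatorname{Hess}f(c',c')+P\,A(c').$$
Integrate over the closed curve $c$: $P\Phi=-\int_0^1\operatorname{Hess}f(c',c')\,dt\le0$. If $\Phi>0$, then $P>0$ by (2) and $P\Phi>0$, a contradiction. If $\Phi<-2\pi m$, then $P<0$ and $P\Phi>0$, a contradiction. Hence $-2\pi m\le\Phi\le0$, and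
$$0\le P\le2\pi m\varepsilon^2<8 .$$

**Step 3: $c$ is constant.** Here a weak force cannot bring a curve back within time $1$. Let $\rho=\frac12d(c(0),\cdot)^2$. On a Hadamard manifold $\rho$ is smooth, $\operatorname{Hess}\rho\ge g$ and $|\nabla\rho|=d(c(0),\cdot)$. Since $c(1)=c(0)$ and the speed is $v$, $d(c(0),c(t))\le v\min(t,1-t)$ for $t\in[0,1]$. By (1) and $|\Omega(V,W)|\le\frac12|V||W|$,
$$\tfrac d{dt}\langle\nabla\rho,c'\rangle=\operatorname{Hess}\rho(c',c')+P\,\Omega(\nabla\rho,c')\ge v^2-\tfrac12P|\nabla\rho|v\ge v^2\bigl(1-\tfrac12P\min(t,1-t)\bigr).$$
The left side integrates to $0$ over the period, and $\int_0^1\min(t,1-t)\,dt=\frac14$, so $0\ge v^2(1-P/8)$. As $P<8$, $v=0$.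

**Step 4: the set of geodesics.** With $c\equiv Z$, $s'$ is constant, equal to $2\pi m$. Conversely the curves $(Z,s_0+2\pi mt)$ satisfy the equations with $v=0$ and close up under $z^m$. Sending such a geodesic to its starting point identifies the set with $X$. Each has length $2\pi m\varepsilon$. $\square$

## 9. Completion of the proof of Theorem 1

Take $X$ from Section 7, $m\ge3$ and $\beta=[z^m]$, which is nontrivial since $z$ has infinite order. Part 1 of Theorem 1 is Proposition E.

**Part 2.** Since $z^m$ is central, its centralizer is $\tilde\Gamma$ and $Q_\beta=\tilde\Gamma/\langle z^m\rangle$. Let $Q'\le Q_\beta$ have finite index. Its preimage in $\tilde\Gamma$ has finite index, so by Proposition B it contains $z^2$. So $Q'$ contains the image of $z^2$, which has finite order because $z^m$ is killed, and is nontrivial because $z^2\notin\langle z^m\rangle$ for $m\ge3$.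

**The conjecture fails.** A group of type FL is torsion-free, so no finite-index subgroup of $Q_\beta$ is of type FL and $Q_\beta$ is not Wall–Euler finite, although $X$ is closed aspherical with a $\beta$-taut metric. By Lemma A(4), $(L_\beta X)_{hS^1}$ is not Wall–Euler finite either, so both forms of the conjecture fail.

**Higher dimensions.** On $X\times T^j$ take $h_\varepsilon\oplus$ flat and the class $(z^m,0)$. A closed geodesic is a pair of closed geodesics, possibly constant. Its $T^j$-component is a contractible closed geodesic of a flat torus, hence constant. So the closed geodesics in this class form a compact set homeomorphic to $X\times T^j$, all of the same length, and the metric is taut. The class is central, and the group is $Q_\beta\times\mathbb Z^j$. A finite-index subgroup of it meets $Q_\beta$ in a finite-index subgroup of $Q_\beta$, so it contains nontrivial torsion, and the group is not Wall–Euler finite. This completes the proof of Theorem 1. $\blacksquare$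

## 10. Choosing a nondegenerate metric and an energy sublevel

We turn to Theorem 2 and make the argument of Section 4 precise. Let $X$ be closed aspherical, $\beta$ nontrivial, $g$ $\beta$-taut, and keep the notation of Section 3. For a Finsler norm $\|\cdot\|$ put $E(x)=\int_0^1\|x'\|^2dt$ on $L$; on a closed geodesic $E$ is the square of the length. A superscript $<e$ denotes $\{E<e\}$, also in $\overline{\mathcal P}$ and $Y$, to which $E$ passes because it is $S^1$-invariant and defined on $L$. Two standard facts are assumed.

* **(M)** Finite-dimensional approximation (Milnor, *Morse Theory* §16; Finsler case e.g. Bangert–Long, *Math. Ann.* 346 (2010)). For each $K$ and large $N$, $L^{<K}$ deformation retracts, without increasing $E$, onto the space $W\subset X^N$ of broken geodesics. On $W$, $E$ is $C^{1,1}$, has compact sublevels $\{E\le K'\}$ for $K'<K$, and is smooth near its nonconstant critical points, the closed geodesics. The index and nullity on $W$ are those of the geodesic.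
* **(F)** Homotopy invariance of the Fuller index and its value at nondegenerate orbits. Let $g$ be $\beta$-taut with all class $\beta$ geodesics of length $<b<c$. If $g'$ is $C^\infty$-close enough to $g$ and all its class $\beta$ closed geodesics of length $\le c$ are nondegenerate, then $F(g,\beta)=\sum_o(-1)^{\operatorname{morse}(o)}/\operatorname{mult}(o)$, summed over the finitely many class $\beta$ $g'$-strings of length $<c$. Such Finsler metrics $g'$ exist arbitrarily close to $g$ (bumpy metric theorem).

A consequence of (M): if $E$ has no critical values in $[e'',e']$, then $L^{<e''}\to L^{<e'}$ is a weak equivalence. Indeed, take $K>e'$. The retraction does not increase $E$, so it restricts to each sublevel, and it is enough to compare sublevels of $W$. By compactness there are no critical values in $[e''-\eta,e']$ for some $\eta>0$, and $|\nabla E|$ is bounded below on that part of $W$. So the flow of the Lipschitz field $-\nabla E$ carries $W^{<e'}$ into $W^{<e''}$ in a fixed time, and both sublevels are preserved throughout.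

**Step 1: a sublevel that carries the homotopy of $L$.** The perturbed metric $g'$ may have long geodesics that we do not control; this step shows that we may ignore them. Let all class $\beta$ $g$-geodesics have $E_g<\kappa_0$ and take $\kappa_0<\kappa_1<\kappa_2<\kappa_3<\kappa_4$. Put
$$L_1=\{E_g<\kappa_1\},\quad L_2=\{E_{g'}<\kappa_2\},\quad L_3=\{E_g<\kappa_3\},\quad L_4=\{E_{g'}<\kappa_4\}.$$
For $g'$ close to $g$ we have $L_1\subset L_2\subset L_3\subset L_4$. Also $E_{g'}$ has no class $\beta$ critical values in $[\kappa_2,\kappa_4]$ for $g'$ close to $g$: otherwise, by Arzelà–Ascoli, a limit of $g'$-geodesics as $g'\to g$ would be a class $\beta$ $g$-geodesic with energy in $[\kappa_2,\kappa_4]$. By the consequence of (M), $L_1\to L_3$ and $L_2\to L_4$ are weak equivalences. So is $L_3\to L$, since $L$ is the increasing union of open sublevels of $E_g$ and no critical values lie above $\kappa_0$. Now $L_2\to L_3$ is surjective on homotopy because $L_1\to L_3$ factors through it, and injective because $L_2\to L_4$ factors through $L_3$ (the $2$-out-of-$6$ property). Hence $L_2\to L$ is a weak equivalence.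

**Step 2: nondegeneracy.** By (F), with $b=\sqrt{\kappa_0}$ and $c=\sqrt{\kappa_4}$, choose $g'$ as above such that its class $\beta$ strings with $E<\kappa_2$ are nondegenerate, hence finite in number by compactness, none has $E\in[\kappa_2,\kappa_4]$, and
$$F(g,\beta)=\sum_o\frac{(-1)^{\lambda_o}}{m_o},\qquad\lambda_o=\operatorname{morse}(o),\quad m_o=\operatorname{mult}(o),$$
summed over them.

**Step 3: distinct energies.** We want to cross one critical circle at a time. Let $y_1,\dots,y_l$ be the distinct prime closed orbits in the unit tangent bundle underlying these strings. Replace the norm $\|\cdot\|$ of $g'$ by $\|\cdot\|(1+\sum_i\epsilon_i\rho_i)$, where $\rho_i\ge0$ is a bump around a point of $y_i$ in the unit tangent bundle with support disjoint from the other $y_j$, extended $0$-homogeneously. For small $\epsilon$ this is a Finsler metric close to $g'$. If an iterate of $y_i$ is nondegenerate, so is $y_i$, since an eigenvalue $1$ of the Poincaré map of $y_i$ would give one for each iterate. So by the implicit function theorem $y_i$ persists, stays prime, and has length $\ell_i(\epsilon)$ depending smoothly on $\epsilon$; the strings persist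 as its iterates with the same $m_o$. Their index $\lambda_o$ does not change because they stay nondegenerate. By compactness no new strings with $E<\kappa_2$ appear, and $[\kappa_2,\kappa_4]$ stays free of critical values. By first variation, at $\epsilon=0$,
$$\frac{\partial\ell_i}{\partial\epsilon_i}>0,\qquad\frac{\partial\ell_i}{\partial\epsilon_j}=0\quad(j\ne i).$$
So for $i\ne j$ and integers $a,b\ge1$, the function $a\ell_i-b\ell_j$ has nonzero gradient at $\epsilon=0$, and $\{a\ell_i=b\ell_j\}$ is near $\epsilon=0$ empty or a hypersurface. Only finitely many $(i,j,a,b)$ matter, so a generic small $\epsilon$ avoids all of them. Distinct iterates of one prime geodesic have distinct lengths anyway. From now on $g'$ has these properties, the strings have distinct energies, and $E=E_{g'}$.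

## 11. Crossing one critical circle

Let $e''<E(o)<e'$ be regular values, with $o$ the only class $\beta$ string between them, and $e'\le\kappa_2$. Write $\lambda=\lambda_o$, $m=m_o$.

**Proposition F.** $H_*(Y^{<e'},Y^{<e''};\mathbb Z)$ is concentrated in degree $\lambda$, where as a $\mathbb Z[Q]$-module it is
$$\mathbb Z[Q]\otimes_{\mathbb Z[\mathbb Z_m]}\mathbb Z_\pm,\tag{3}$$
$\mathbb Z_\pm$ being $\mathbb Z$ with some sign action of $\mathbb Z_m$. The same holds with any coefficient ring $R$ in place of $\mathbb Z$.

The model $W$ carries no $S^1$-action, so we compute in $\overline{\mathcal P}$ and descend to $Y$ by the Gysin sequence.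

**Step 1: the Gysin sequence splits.** For $S^1$-invariant pairs $(\overline{\mathcal P}_1,\overline{\mathcal P}_0)$ in $\overline{\mathcal P}$ with quotients $(Y_1,Y_0)$, the relative Gysin sequence is
$$\cdots\to H_{k+1}(Y_1,Y_0)\to H_{k-1}(Y_1,Y_0)\to H_k(\overline{\mathcal P}_1,\overline{\mathcal P}_0)\to H_k(Y_1,Y_0)\to H_{k-2}(Y_1,Y_0)\to\cdots,$$
where the maps lowering the degree by two are cap product with the restricted Euler class. That class comes from $H^2(Y;\mathbb Z)=0$ (Lemma A(2)), so these maps vanish and
$$0\to H_{k-1}(Y_1,Y_0)\to H_k(\overline{\mathcal P}_1,\overline{\mathcal P}_0)\to H_k(Y_1,Y_0)\to0\tag{4}$$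
is exact. It is natural for $Q$, which acts by automorphisms of the principal bundle.

**Step 2: homology upstairs.** Let $W$ be as in (M) for some $K>e'$. All shifts of the geodesic $o$ lie in $W$ and form one circle, the only critical set between the levels. It is Morse–Bott nondegenerate, with negative bundle $\nu$ of rank $\lambda$, and the Morse–Bott lemma applies since $E$ is smooth there. The flow of $-\nabla E$ and compactness of sublevels give the usual statement: up to deformation retraction, $W^{<e'}$ is $W^{<e''}$ with the disc bundle $D(\nu)$ attached along its sphere bundle $S(\nu)$. All these deformations, and those of (M), are homotopies of subspaces of $L$. They lift uniquely to the covering $\overline{\mathcal P}\to L$, and the lifts commute with $Q$ by uniqueness.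

The preimage of the circle $o$ in $\overline{\mathcal P}$ is a covering of it on which $S^1\times Q$ acts transitively; each $S^1$-orbit is a circle, open and closed in the preimage. So the components $\bar o$ are the $S^1$-orbits, that is, points of $Y$. They are permuted transitively by $Q$, with stabilizer $\mathbb Z_m$ by Lemma A(3). The preimage of $D(\nu)$ is the disjoint union of disc bundles $D(\nu_{\bar o})$ over them. With excision we get, $Q$-equivariantly,
$$H_*(\overline{\mathcal P}^{<e'},\overline{\mathcal P}^{<e''};\mathbb Z)\cong\bigoplus_{\bar o}H_*\bigl(D(\nu_{\bar o}),S(\nu_{\bar o})\bigr).\tag{5}$$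
By the Thom isomorphism, an orientable $\nu_{\bar o}$ contributes $\mathbb Z$ in degrees $\lambda$ and $\lambda+1$. A nonorientable one contributes $H_0$ and $H_1$ of the circle with twisted coefficients, namely $\mathbb Z/2$ in degree $\lambda$ and $0$ in degree $\lambda+1$.

**Step 3: descent to $Y$.** Put $h_k=H_k(Y^{<e'},Y^{<e''})$. By (4), $h_k$ is a quotient of the degree $k$ part of (5) and embeds in the degree $k+1$ part. As (5) lives in degrees $\lambda,\lambda+1$, $h_k=0$ for $k\ne\lambda$. Then (4) for $k=\lambda$ and $k=\lambda+1$ gives
$$h_\lambda\cong H_\lambda(\overline{\mathcal P}^{<e'},\overline{\mathcal P}^{<e''})\cong H_{\lambda+1}(\overline{\mathcal P}^{<e'},\overline{\mathcal P}^{<e''}).$$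
The $\nu_{\bar o}$ are all equivalent under $Q$; if they were nonorientable, the middle group would be a nonzero sum of copies of $\mathbb Z/2$ and the last one $0$, a contradiction. So they are orientable and $h_\lambda$ is a sum of copies of $\mathbb Z$, one for each $\bar o$. These copies are permuted transitively by $Q$, with stabilizer $\mathbb Z_m$ acting on its copy by signs. That is (3). As this is free abelian and in a single degree, the universal coefficient theorem gives the statement over $R$. $\square$

## 12. Assembling the resolution

**Lemma G.** Let $\Lambda$ be a ring.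

1. A bounded-below complex $B_*$ of projective $\Lambda$-modules whose homology is a projective module $P$ in the single degree $\lambda$ is chain equivalent to $P[\lambda]$ ($P$ placed in degree $\lambda$).
2. Let $0\to B'\to B\to B''\to0$ be exact, with all three complexes bounded below and made of projectives, $B'\simeq D'$, and $B''\simeq P[\lambda]$. Then $B$ is chain equivalent to a complex with the modules of $D'$ and one extra summand $P$ in degree $\lambda$.

*Proof.* (1) Lift $P=H_\lambda(B)$ to the cycles in $B_\lambda$, using projectivity. This gives a chain map $P[\lambda]\to B$ inducing an isomorphism on homology. A homology isomorphism between bounded-below complexes of projectives is a chain equivalence. (2) Each $B''_i$ is projective, so $B_i=B'_i\oplus B''_i$ and the off-diagonal part of the differential is a chain map, up to sign, from $B''$ shifted down by one to $B'$. So $B$ is its mapping cone. Replacing $B''$ and $B'$ by chain equivalent complexes changes the cone only up to chain equivalence, and the cone of a map $P[\lambda-1]\to D'$ has the modules claimed. $\square$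

**Step 1: a finite complex for $\mathbb Q$, or for $\mathbb Z$ over a torsion-free subgroup.** This step handles both parts of Theorem 2 together. Let $(R,\Lambda)$ be $(\mathbb Q,\mathbb Q[Q])$, or $(\mathbb Z,\mathbb Z[Q'])$ with $Q'\le Q$ torsion-free of finite index. For an invariant pair, the relative singular chains have as basis the simplices of the larger space not lying in the smaller one, permuted by the group. In the first case they form a sum of modules $\mathbb Q[Q/\Phi]$ with $\Phi$ finite, because the stabilizer of a simplex fixes its points; such modules are projective over $\mathbb Q[Q]$. In the second case $Q'$ acts freely on $Y$, because stabilizers are finite subgroups of the torsion-free group $Q'$; so the chains are free.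

Choose regular values $e_0<e_1<\dots<e_n=\kappa_2$ separating the critical values, with $e_0$ below the minimum of $E$, so that $Y^{<e_0}=\emptyset$. By Proposition F, $C_*(Y^{<e_i},Y^{<e_{i-1}};R)$ has homology
$$P_o=R[Q]\otimes_{R[\mathbb Z_{m_o}]}R_\pm$$
in the single degree $\lambda_o$, where $o$ is the string between $e_{i-1}$ and $e_i$. Steps 2 and 3 show that $P_o$ is a finitely generated projective $\Lambda$-module. By Lemma G and induction on $i$, $C_*(Y^{<\kappa_2};R)$ is chain equivalent to a complex $D_*$ with
$$D_i=\bigoplus_{\lambda_o=i}P_o .$$
By Step 1 of Section 10, $L_2\to L$ is a weak equivalence; hence so is $\overline{\mathcal P}^{<\kappa_2}\to\overline{\mathcal P}$, the map of coverings over it. Comparing the exact sequences of the circle bundles, so is $Y^{<\kappa_2}\to Y$. As $Y$ is weakly contractible, the homology of $D_*$ is $R$ with trivial action, in degree $0$. So $D_*$ is a finite resolution of $R$ by finitely generated projective $\Lambda$-modules.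

**Step 2: part 1 of Theorem 2.** Take $(R,\Lambda)=(\mathbb Q,\mathbb Q[Q])$. With $\chi$ the sign character of $\mathbb Z_{m_o}$ on $\mathbb Q_\pm$, the element $e=\frac1{m_o}\sum_{a\in\mathbb Z_{m_o}}\chi(a)a$ is a self-adjoint idempotent and $P_o\cong\mathbb Q[Q]e$. So $P_o$ is finitely generated projective, and $\dim_{\mathcal N(Q)}\mathcal N(Q)\otimes_{\mathbb Q[Q]}P_o=1/m_o$, the coefficient of $1$ in $e$. The groups $\operatorname{Tor}_i^{\mathbb Q[Q]}(\mathcal N(Q),\mathbb Q)$ are the homology of the finite complex $\mathcal N(Q)\otimes_{\mathbb Q[Q]}D_*$. By additivity of Lück's dimension and Step 2 of Section 10,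
$$\chi^{(2)}(Q)=\sum_i(-1)^i\dim_{\mathcal N(Q)}\bigl(\mathcal N(Q)\otimes_{\mathbb Q[Q]}D_i\bigr)=\sum_o\frac{(-1)^{\lambda_o}}{m_o}=F(g,\beta).$$
The left side depends only on $Q=Q_\beta$, so $F(g,\beta)$ does not depend on $g$.

**Step 3: part 2 of Theorem 2.** If $Q$ is Wall–Euler finite, it has a finite-index subgroup of type FL, which is torsion-free. Conversely, let $Q'\le Q$ be torsion-free of finite index and take $(R,\Lambda)=(\mathbb Z,\mathbb Z[Q'])$. As an abelian group $P_o$ is free on $Q/\mathbb Z_{m_o}$, permuted up to sign by $Q'$. The stabilizers $Q'\cap q\mathbb Z_{m_o}q^{-1}$ are finite, hence trivial, so $Q'$ acts freely on $Q/\mathbb Z_{m_o}$. The number of orbits is $|Q'\backslash Q/\mathbb Z_{m_o}|=[Q:Q']/m_o$, because $\mathbb Z_{m_o}$ acts freely on $Q'\backslash Q$ for the same reason. So $P_o$ is $\mathbb Z[Q']$-free of rank $[Q:Q']/m_o$, $D_*$ is a finite free resolution of $\mathbb Z$, and $Q'$ is of type FL. Moreover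
$$\chi(Q')=\sum_i(-1)^i\operatorname{rank}_{\mathbb Z[Q']}D_i=[Q:Q']\sum_o\frac{(-1)^{\lambda_o}}{m_o}=[Q:Q']\,F(g,\beta),$$
that is, $\chi_{\rm Wall}(Q_\beta)=F(g,\beta)$. $\blacksquare$

## 13. Nonpositive curvature, and the value of $F$ on the counterexample

**Corollary H.** If $X$ is closed aspherical and carries a $\beta$-taut metric ($\beta$ nontrivial), the conclusion of the conjecture holds for $(X,\beta)$ if and only if $Q_\beta$ is virtually torsion-free.

This is Theorem 2(2).

**Corollary I.** It holds, for every $\beta$-taut $g$, whenever $X$ also carries a nonpositively curved Riemannian metric.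

*Proof.* By Theorem 2(1) there is an exact sequence $D_1\to D_0\to\mathbb Q\to0$ with $D_0,D_1$ finitely generated projective over $\mathbb Q[Q_\beta]$. By Schanuel's lemma the augmentation ideal of $\mathbb Q[Q_\beta]$ is finitely generated, hence generated by finitely many elements $q_i-1$. If $Q_0$ is the subgroup generated by the $q_i$, then $\mathbb Q[Q_\beta/Q_0]=\mathbb Q$, so $Q_0=Q_\beta$ is finitely generated. So $C_\Pi(\gamma)$, an extension of $Q_\beta$ by $\langle\gamma\rangle$, is finitely generated. It acts on the Hadamard manifold $\tilde X$, and its central subgroup $\langle\gamma\rangle\cong\mathbb Z$ acts by hyperbolic isometries. By Bridson–Haefliger, Theorem II.6.12, it has a finite-index subgroup $\langle\gamma\rangle\times H'$. So $Q_\beta$ contains $H'$ with finite index, and $H'\subset\pi_1(X)$ is torsion-free. Apply Corollary H. $\square$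

**Corollary J.** In Theorem 1, with $\varepsilon^2<4/(\pi m)$, $F(h_\varepsilon,[z^m])=\chi(\Gamma)/m\ne0$.

*Proof.* Here $Q_\beta/\mathbb Z_m=\Gamma$, where $\mathbb Z_m=\langle z\rangle/\langle z^m\rangle$. The closed manifold $\Gamma\backslash D$ is a $K(\Gamma,1)$, so $\mathbb Q$ has a finite free $\mathbb Q[\Gamma]$-resolution. Now $\mathbb Q[\Gamma]=\mathbb Q[Q_\beta]\otimes_{\mathbb Q[\mathbb Z_m]}\mathbb Q$ is projective over $\mathbb Q[Q_\beta]$, of $\mathcal N(Q_\beta)$-dimension $1/m$. So the same resolution computes $\chi^{(2)}(Q_\beta)=\chi(\Gamma)/m$, and Theorem 2(1) gives the value of $F$. By Hirzebruch proportionality, $\chi(\Gamma\backslash D)$ is a nonzero multiple of the Euler characteristic of the compact dual $Sp(2)/U(2)$, which is $8/2=4$, the quotient of the orders of the Weyl groups. $\square$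

So for $m\ge3$ the number $F(h_\varepsilon,[z^m])$ is nonzero and independent of the taut metric, yet it is not a Wall Euler characteristic of $Q_\beta$, because $Q_\beta$ has none.
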